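# The degree of the Solomon–Terao polynomial at $t=-1$

## A guess about counting hyperplanes, and its first tests

To a finite set of hyperplanes we shall attach a polynomial $\Psi(\mathcal A;x,-1)$ in one variable $x$. In the first examples one computes, it has leading term $x^{|\mathcal A|}$: it is monic, and its degree is the number of hyperplanes. So one guesses that this is always so. In the same examples the coefficients also read the same forwards and backwards, so one may guess that too. We test both guesses by hand. One of them will fail at four planes in three-space, and the other will turn out to be a theorem.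

Let $\mathbb K$ be any field, $V=\mathbb K^\ell$, and $S=\mathrm{Sym}^*(V^*)=\mathbb K[x_1,\dots,x_\ell]$, with $\mathfrak m=(x_1,\dots,x_\ell)$. The letter $x$ without an index is the variable of Hilbert series and is not a coordinate. Let $\mathrm{Der}\,S=\bigoplus_i S\,\partial_{x_i}$ and $\mathrm{Der}^pS=\wedge^p\mathrm{Der}\,S$. We write $\partial_i=\partial_{x_i}$, and $\partial_I=\partial_{i_1}\wedge\dots\wedge\partial_{i_p}$ for $I=\{i_1<\dots<i_p\}$. The grading is by polynomial degree of the coefficients, so each $\partial_I$ has degree $0$. An element of $\mathrm{Der}^pS$ is viewed as an alternating $p$-multiderivation $S^p\to S$ through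
$$(\eta_1\wedge\dots\wedge\eta_p)(f_1,\dots,f_p)=\det(\eta_a(f_b)).$$
The coefficient of $\partial_I$ in $\theta$ is the value $\theta(x_{i_1},\dots,x_{i_p})$.

An arrangement $\mathcal A$ is a finite set of linear hyperplanes in $V$. For $H\in\mathcal A$ let $\alpha_H\in V^*$ be a linear form defining $H$.

**Definition (logarithmic multiderivations).** For $0\le p\le\ell$,
$$D^p(\mathcal A)=\{\theta\in\mathrm{Der}^pS\mid \theta(\alpha_H,f_2,\dots,f_p)\in S\alpha_H\ \ \forall H\in\mathcal A,\ \forall f_2,\dots,f_p\in S\}.$$

This is a graded submodule of the free module $\mathrm{Der}^pS$. It is convenient to phrase the condition with contractions. For $\alpha\in V^*$ and $p\ge1$ put $i_\alpha\theta=\theta(\alpha,\cdot,\dots,\cdot)\in\mathrm{Der}^{p-1}S$, and put $i_\alpha=0$ on $\mathrm{Der}^0S=S$. Expanding the determinant along its first column gives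
$$i_\alpha(\eta_1\wedge\dots\wedge\eta_p)=\sum_k(-1)^{k-1}\eta_k(\alpha)\,\eta_1\wedge\dots\wedge\widehat{\eta_k}\wedge\dots\wedge\eta_p .$$
Hence $i_\alpha$ is $S$-linear, $i_\alpha(\theta\wedge\eta)=i_\alpha\theta\wedge\eta+(-1)^p\theta\wedge i_\alpha\eta$ for $\theta\in\mathrm{Der}^pS$, and, because $\theta$ is alternating, $i_\alpha i_\beta=-i_\beta i_\alpha$ and $i_\alpha^2=0$. The coefficients of $i_\alpha\theta$ are its values on coordinates. If these are all divisible by $\alpha_H$, then so are all its values. Therefore
$$\theta\in D^p(\mathcal A)\iff i_{\alpha_H}\theta\in\alpha_H\,\mathrm{Der}^{p-1}S\ \text{ for all }H\in\mathcal A .$$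
For $p=0$ the condition is empty, and $D^0(\mathcal A)=S$.

**Definition (Solomon–Terao polynomial).**
$$\Psi(\mathcal A;x,t)=\sum_{p=0}^\ell\mathrm{Hilb}(D^p(\mathcal A);x)\,(t(x-1)-1)^p .$$

Each Hilbert series has a pole at $x=1$, so it is a theorem of Solomon and Terao, which we use as given, that $\Psi(\mathcal A;x,t)\in\mathbb Q[x,t]$. They also proved that $(-1)^\ell\Psi(\mathcal A;1,t)=\chi(\mathcal A;t)$, the characteristic polynomial. At $t=-1$ the bracket becomes $-x$, so
$$\Psi(\mathcal A;x,-1)=\sum_{p=0}^\ell\mathrm{Hilb}(D^p(\mathcal A);x)\,(-x)^p .$$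
The question, which appears as a conjecture in Takuro Abe, "Addition-deletion theorems for the Solomon-Terao polynomials and $B$-sequences of hyperplane arrangements", arXiv:2305.10283 (2023), is to prove or disprove, for every arrangement, that $\Psi(\mathcal A;x,-1)$ is monic of degree $|\mathcal A|$.

Here are the first tests. Write $u=t(x-1)-1$.

*No hyperplanes.* Then $D^p=\mathrm{Der}^pS$ is free of rank $\binom\ell p$ in degree $0$, so $\Psi=(1+u)^\ell/(1-x)^\ell=(-t)^\ell$. At $t=-1$ this is $1$: monic of degree $0$.

*Coordinate hyperplanes $x_1\cdots x_\ell=0$.* If $\theta=\sum_If_I\partial_I$, then $i_{x_i}\theta=\sum_{I\ni i}\pm f_I\partial_{I\setminus i}$, so the condition says $x_i\mid f_I$ whenever $i\in I$. Hence $D^p=\bigoplus_{|I|=p}S\,x_I\partial_I$ with $x_I=\prod_{i\in I}x_i$, and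
$$\Psi=\Bigl(\frac{1+xu}{1-x}\Bigr)^\ell=(1-tx)^\ell,$$
because $1+xu=(1-x)(1-tx)$. At $t=-1$ we get $(1+x)^\ell$, which is monic of degree $\ell=|\mathcal A|$ and palindromic.

*$n\ge1$ lines in $\mathbb K^2$.* Fix one line $H$ with form $\alpha$. Let $\theta_E=\sum x_i\partial_i$ be the Euler derivation. Since $\theta_E(\beta)=\beta$ for every $\beta\in V^*$, it lies in $D^1(\mathcal A)$. For $\theta\in D^1(\mathcal A)$ the derivation $\theta-\frac{\theta(\alpha)}{\alpha}\theta_E$ kills $\alpha$, so $D^1(\mathcal A)=S\theta_E\oplus\{\theta\in D^1(\mathcal A):\theta(\alpha)=0\}$. The derivations that kill $\alpha$ are $f\eta$ with $\eta$ a fixed constant derivation, and $\eta(\alpha_K)$ is a nonzero constant for $K\ne H$. So $f\eta$ is logarithmic exactly when $\prod_{K\neq H}\alpha_K$ divides $f$. Thus $D^1\cong S(-1)\oplus S(-(n-1))$. Also $D^0=S$, and $D^2\cong S(-n)$ because $i_{\alpha_K}(f\,\partial_1\wedge\partial_2)$ is $f$ times a nonzero constant derivation. We obtain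
$$\Psi(\mathcal A;x,-1)=\frac{1-x(x+x^{n-1})+x^2x^n}{(1-x)^2}=\frac{(1-x^2)(1-x^n)}{(1-x)^2}=(1+x)(1+x+\dots+x^{n-1}).$$
It is monic of degree $n$, and again palindromic.

These are instances of one pattern. Call $\mathcal A$ free if $D^1(\mathcal A)$ is a free module, say with homogeneous basis $\theta_1,\dots,\theta_\ell$ of degrees $d_1,\dots,d_\ell$ (the exponents). Saito's criterion says $\theta_1\wedge\dots\wedge\theta_\ell=c\,Q\,\partial_1\wedge\dots\wedge\partial_\ell$ with $c\in\mathbb K^*$ and $Q=\prod_H\alpha_H$. Wedge products of logarithmic elements are logarithmic, by the product rule for $i_\alpha$. If $\theta\in D^p(\mathcal A)$ is written as $\sum_Ig_I\theta_I$ over the fraction field, then wedging with $\theta_{I^c}$ gives $\pm g_IcQ\,\partial_1\wedge\dots\wedge\partial_\ell\in D^\ell(\mathcal A)$. As we check in (2) below, this module is $SQ\,\partial_1\wedge\dots\wedge\partial_\ell$, so $g_I\in S$. Hence $D^p(\mathcal A)=\bigoplus_IS\theta_I$ and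
$$\Psi(\mathcal A;x,-1)=\prod_i\frac{1-x^{d_i+1}}{1-x}=\prod_i(1+x+\dots+x^{d_i}),$$
which is palindromic and monic of degree $\sum d_i=\deg Q=|\mathcal A|$. The real test is an arrangement that is not free.

## Four planes in general position

Let $\ell=3$ and $\mathcal A:\ x_1x_2x_3(x_1+x_2+x_3)=0$. Put $\alpha=x_1+x_2+x_3$ and $\psi(\theta)=\alpha^{-1}i_\alpha\theta$ for $\theta\in D^p(\mathcal A)$.

We first split off the Euler derivation. The map $\psi$ sends $D^p$ to $D^{p-1}$: if $\alpha_K\ne\alpha$ and $i_{\alpha_K}\theta=\alpha_K\varphi$, then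
$$\alpha\, i_{\alpha_K}\psi(\theta)=i_{\alpha_K}i_\alpha\theta=-i_\alpha i_{\alpha_K}\theta=-\alpha_K i_\alpha\varphi,$$
and $\alpha,\alpha_K$ are coprime, so $\alpha_K$ divides $i_{\alpha_K}\psi(\theta)$. At $\alpha$ itself, $i_\alpha\psi(\theta)=\alpha^{-1}i_\alpha^2\theta=0$. So also $\psi^2=0$. Next, $i_\beta(\theta_E\wedge\theta)=\beta\theta-\theta_E\wedge i_\beta\theta$ for $\beta\in V^*$. Hence $\theta_E\wedge$ maps $D^p$ to $D^{p+1}$, and
$$\psi(\theta_E\wedge\theta)=\theta-\theta_E\wedge\psi(\theta).$$
Let $D^p_0=\ker(\psi|_{D^p})$. Since $\theta=\psi(\theta_E\wedge\theta)+\theta_E\wedge\psi(\theta)$ and $\psi^2=0$, we have $D^p=D_0^p+\theta_E\wedge D_0^{p-1}$. If $\eta\in D_0^{p-1}$ and $\psi(\theta_E\wedge\eta)=0$, the formula gives $\eta=0$. So the sum is direct, and $\theta_E\wedge$ is injective on $D_0^{p-1}$: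
$$D^p=D^p_0\oplus\theta_E\wedge D_0^{p-1},\qquad \theta_E\wedge D_0^{p-1}\cong D_0^{p-1}(-1).$$

Now the pieces. We have $D_0^0=S$. The module $D_0^1$ consists of the $x_1a\,\partial_1+x_2b\,\partial_2+x_3c\,\partial_3$ with $x_1a+x_2b+x_3c=0$. Thus $D^1_0$ is the kernel of $S(-1)^3\to S$, $(a,b,c)\mapsto x_1a+x_2b+x_3c$, and exactness of the Koszul complex gives the minimal resolution
$$0\to S(-3)\to S(-2)^3\to D_0^1\to0 .$$
For $D_0^2$: the kernel of $i_\alpha$ on $\mathrm{Der}^2S$ is $Sw$ with $w=(\partial_1-\partial_2)\wedge(\partial_2-\partial_3)$. The contractions are $i_{x_1}w=\partial_2-\partial_3$, $i_{x_2}w=\partial_3-\partial_1$, $i_{x_3}w=\partial_1-\partial_2$, all nonzero and constant. So $fw\in D^2$ exactly when $x_1x_2x_3\mid f$, and $D_0^2\cong S(-3)$. Finally $D_0^3=0$, since $i_\alpha$ is injective on $\mathrm{Der}^3S$.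

Write $\mathrm{Hilb}(D^p;x)=N_p(x)/(1-x)^3$. The pieces give $N_0=1$, $N_1=x+3x^2-x^3$, $N_2=4x^3-x^4$, $N_3=x^4$. Hence
$$\Psi(\mathcal A;x,-1)=\frac{1-x^2-3x^3+x^4+4x^5-x^6-x^7}{(1-x)^3}=1+3x+5x^2+4x^3+x^4,$$
as one checks by multiplying back by $1-3x+3x^2-x^3$. At $x=1$ the value is $14$. The characteristic polynomial is $t^3-4t^2+6t-3=(t-1)(t^2-3t+3)$, and $(-1)^3\chi(\mathcal A;-1)=14$, as it should be.

The palindrome guess is dead. The other guess survives: monic, of degree $4=|\mathcal A|$. In general we shall prove the following.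

**Theorem 2.** As a polynomial in $x$ over $\mathbb Q[t]$, $\Psi(\mathcal A;x,t)$ has degree exactly $|\mathcal A|$ and leading coefficient $(-t)^\ell$. In particular, $\Psi(\mathcal A;x,-1)$ is monic of degree $|\mathcal A|$, for every arrangement $\mathcal A$ over every field.

So the conjecture is true. If $\ell=0$, then $\mathcal A=\emptyset$ and $\Psi=1$, in agreement with the theorem. From now on $\ell\ge1$ and $n=|\mathcal A|$.

## Numerators of Hilbert series and the bound they need

We find out which property of the modules $D^p(\mathcal A)$ would prove Theorem 2. For a finitely generated graded $S$-module $M$ let $\beta_{i,j}(M)=\dim_{\mathbb K}\mathrm{Tor}^S_i(M,\mathbb K)_j$. The minimal graded free resolution $F_\bullet$ of $M$ has $F_i=\bigoplus_jS(-j)^{\beta_{i,j}(M)}$, and minimality means $d(F_{i+1})\subseteq\mathfrak mF_i$. Since $\mathrm{Hilb}(S(-j);x)=x^j/(1-x)^\ell$, we have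
$$\mathrm{Hilb}(M;x)=\frac{N(x)}{(1-x)^\ell},\qquad N(x)=\sum_{i,j}(-1)^i\beta_{i,j}(M)x^j .$$
For example, the Koszul resolution of $M=\mathbb K=S/\mathfrak m$ gives $\beta_{i,i}=\binom\ell i$, and $N=(1-x)^\ell$.

Let $N_p$ be the numerator for $D^p(\mathcal A)$. Then
$$(1-x)^\ell\,\Psi(\mathcal A;x,t)=\sum_{p=0}^\ell N_p(x)\,(t(x-1)-1)^p. \tag{$*$}$$
The top numerator is known for every arrangement, by the following fact.

**(2)** $D^\ell(\mathcal A)=S\cdot Q\,\partial_1\wedge\dots\wedge\partial_\ell\cong S(-n)$, where $Q=\prod_H\alpha_H$.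

Indeed, for $\alpha_H=\sum a_kx_k$ the contraction $i_{\alpha_H}(f\,\partial_1\wedge\dots\wedge\partial_\ell)$ is $f$ times $\sum_k(-1)^{k-1}a_k\,\partial_{\{1,\dots,\ell\}\setminus k}$, a nonzero constant multivector. So the condition at $H$ is $\alpha_H\mid f$. The $\alpha_H$ are pairwise coprime, so all conditions together say $Q\mid f$. Hence $N_\ell=x^n$. The term $p=\ell$ in $(*)$ has $x$-degree $n+\ell$, which is what we want on the right. The danger is that some other $N_p$ has large degree. The next theorem excludes it.

**Theorem 1.** For every arrangement $\mathcal A$ and every $0\le p\le\ell$: $\beta_{i,j}(D^p(\mathcal A))=0$ for all $i$ and all $j>|\mathcal A|$.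

The bound does not grow with the homological degree $i$. It is attained for $p=\ell$ by (2). It can also be attained with $p<\ell$ and $i>0$: for the four planes above, $D^2(\mathcal A)\cong D_0^1(-1)\oplus S(-3)$, and the resolution of $D_0^1(-1)$ is $0\to S(-4)\to S(-3)^3$, so $\beta_{1,4}(D^2(\mathcal A))=1$ with $4=|\mathcal A|$.

**Proof of Theorem 2 from Theorem 1.** By Theorem 1, $\deg N_p\le n$ for all $p$. In $x$, the polynomial $(t(x-1)-1)^p$ has degree $p$ and leading coefficient $t^p$. So the $p$-th summand on the right of $(*)$ has $x$-degree at most $n+p$. The right side therefore has degree at most $n+\ell$, and the coefficient of $x^{n+\ell}$ comes only from $p=\ell$, where $N_\ell=x^n$: it is $t^\ell$. Since $\Psi$ is a polynomial and $(1-x)^\ell$ has degree $\ell$ and leading coefficient $(-1)^\ell$, the polynomial $\Psi$ has $x$-degree $n$ and leading coefficient $(-1)^\ell t^\ell=(-t)^\ell$. At $t=-1$ this is $1$. $\square$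

We also read off what happens at other values: for $\ell\ge1$ and $t_0\in\mathbb C$, $\deg_x\Psi(\mathcal A;x,t_0)=|\mathcal A|$ if and only if $t_0\ne0$, and then the leading coefficient is $(-t_0)^\ell$. Everything now rests on Theorem 1.

## Removing one hyperplane, and a restriction map that is not onto

The natural attack on Theorem 1 is induction on $n$ by deleting one hyperplane $H$. Let $\mathcal A'=\mathcal A\setminus\{H\}$, choose coordinates with $\alpha_H=x_1$, and let $\mathcal A^H=\{H\cap K:K\in\mathcal A'\}$, an arrangement in $H$ with coordinate ring $\overline S=S/x_1S$.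

Write $\theta\in D^p(\mathcal A)$ as $\theta=\theta'+\partial_1\wedge\theta''$ with $\theta',\theta''$ free of $\partial_1$. The condition at $H$ is $x_1\mid\theta''$. Let $\overline\theta$ be $\theta'$ modulo $x_1$, a multiderivation of $\overline S$. For $K\in\mathcal A'$, the multivector $i_{\alpha_K}\theta$ is congruent modulo $x_1$ to $i_{\alpha_K}\theta'$, whose reduction is $i_{\overline{\alpha_K}}\overline\theta$. So $\overline\theta\in D^p(\mathcal A^H)$. If $\overline\theta=0$, then $x_1$ divides $\theta$. With $\theta=x_1\eta$, coprimality of $x_1$ and $\alpha_K$ gives $\eta\in D^p(\mathcal A')$. Conversely $x_1D^p(\mathcal A')\subseteq D^p(\mathcal A)$. So we have an exact sequence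
$$0\to D^p(\mathcal A')(-1)\xrightarrow{\ x_1\ }D^p(\mathcal A)\xrightarrow{\ \theta\mapsto\overline\theta\ }D^p(\mathcal A^H).$$

Suppose the last map were onto. By induction the left module has Betti degrees at most $(n-1)+1=n$. The module $D^p(\mathcal A^H)$ has Betti degrees at most $|\mathcal A^H|\le n-1$ over $\overline S$, hence at most $n$ over $S$, because each $\overline S$ is resolved by $S(-1)\to S$. The long exact sequence of $\mathrm{Tor}$ would then give the bound for $D^p(\mathcal A)$.

But the map is not onto in general. Take $\ell=3$, $\mathcal A:\ x_1x_2x_3(x_1+x_2)(x_1+x_2+x_3)=0$, $H=\{x_1+x_2=0\}$ and $p=1$. On $H$ use the coordinates $y=x_1|_H$ and $z=x_3|_H$. The restricted forms are $\pm y$, $z$ and $z$, so $\mathcal A^H$ consists of the two lines $y=0$ and $z=0$, and $D^1(\mathcal A^H)$ contains both $y\partial_y$ and $z\partial_z$. An element of degree $1$ in $D^1(\mathcal A)$ satisfies $\theta(x_i)=c_ix_i$, and $c_1x_1+c_2x_2+c_3x_3$ must be proportional to $x_1+x_2+x_3$. So $c_1=c_2=c_3$ and $\theta\in\mathbb K\theta_E$. The degree-$1$ part of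 the image is spanned by $y\partial_y+z\partial_z$, and $y\partial_y$ is missed.

This is the exact point where the attack stops. We would need a bound on the image, which is only a submodule of $D^p(\mathcal A^H)$, and a submodule may have larger Betti degrees than the module around it: $x_1^5S\cong S(-5)$ inside $S$.

The way past it is to avoid images altogether. We put the modules of all subarrangements of $\mathcal A$ into a single complex. Its homology need not vanish, but it will be supported at the origin only, and there is a language in which such modules are almost invisible: local cohomology, where a module of finite length contributes only in cohomological degree $0$.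

## Betti degrees seen by local cohomology

The purpose of this section is to translate the bound of Theorem 1 into a vanishing statement that passes through exact sequences.

For a graded module $M$, the local cohomology $H^k_{\mathfrak m}(M)$ is the $k$-th cohomology of the Čech complex
$$0\to M\to\bigoplus_iM_{x_i}\to\bigoplus_{i<j}M_{x_ix_j}\to\dots\to M_{x_1\cdots x_\ell}\to0 .$$
It is graded, it commutes with direct sums and degree shifts, and a short exact sequence of graded modules gives a long exact sequence in each degree. We need two easy facts. If $M$ is killed by a power of $\mathfrak m$, all the localizations vanish, so $H^0_{\mathfrak m}(M)=M$ and $H^k_{\mathfrak m}(M)=0$ for $k\ge1$. And $H^0_{\mathfrak m}(M)$ consists of the elements killed by a power of $\mathfrak m$, so it is $0$ if $M$ is torsion-free and $\ell\ge1$.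

We also need graded local duality (Bruns–Herzog, *Cohen–Macaulay Rings*, Thm 3.6.19): for finitely generated graded $M$,
$$H^k_{\mathfrak m}(M)_j\cong\mathrm{Hom}_{\mathbb K}\bigl(\mathrm{Ext}^{\ell-k}_S(M,S)_{-j-\ell},\mathbb K\bigr).$$

**Lemma.** Let $M$ be a finitely generated graded $S$-module and $c\in\mathbb Z$. The following are equivalent: (a) $\beta_{i,j}(M)=0$ for all $i$ and all $j>c$; (b) $H^k_{\mathfrak m}(M)_j=0$ for all $k$ and all $j>c-\ell$.

Two examples show the numbers. For $M=S(-c)$ only $H^\ell_{\mathfrak m}$ is nonzero. Since $H^\ell_{\mathfrak m}(S)$ has as basis the monomials with all exponents at most $-1$, the top degree of $H^\ell_{\mathfrak m}(S(-c))$ is $c-\ell$. For $M=\mathbb K$ the largest Betti degree is $\ell$, and $H^0_{\mathfrak m}(\mathbb K)=\mathbb K$ sits in degree $0=\ell-\ell$.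

**Proof.** By duality, with $s=-j-\ell$, condition (b) is equivalent to

(b′) $\mathrm{Ext}^i_S(M,S)_s=0$ for all $i$ and all $s<-c$.

Let $F_\bullet$ be the minimal graded free resolution of $M$ and $F_i^*=\mathrm{Hom}_S(F_i,S)$, so that $\mathrm{Ext}^i_S(M,S)$ is the $i$-th cohomology of $F_\bullet^*$.

(a) implies (b′): here $F_i^*=\bigoplus_jS(j)^{\beta_{i,j}}$ with all $j\le c$, so $F_i^*$ lives in degrees $\ge-c$, and so does its subquotient $\mathrm{Ext}^i_S(M,S)$.

(b′) implies (a): we may assume $M\neq0$. Let $c'$ be the largest degree of a generator in any of the $F_i$, and suppose that $F_i$ has a basis element $e$ of degree $c'$. Let $e^*\in(F_i^*)_{-c'}$ be the corresponding dual basis element. By minimality, $d(e^*)$ lies in the degree $-c'$ part of $\mathfrak mF_{i+1}^*$. But $F_{i+1}^*$ lives in degrees $\ge-c'$, so $\mathfrak mF^*_{i+1}$ lives in degrees $\ge-c'+1$, and $d(e^*)=0$. Again by minimality every coboundary lies in $\mathfrak mF_i^*$, while $e^*\notin\mathfrak mF_i^*$. So $e^*$ is a cocycle and not a coboundary, and $\mathrm{Ext}^i_S(M,S)_{-c'}\ne0$.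 By (b′), $-c'\ge-c$, that is, $c'\le c$. $\square$

The argument needed $c'$ to be the maximum over all homological degrees at once, which is why the Lemma treats all $i$ together.

## The cube of all subarrangements

The purpose of this section is to build the complex and to show that its homology has finite length. It rests on one pair of inclusions.

**(1)** If $B$ is an arrangement and $H\notin B$, then $\alpha_HD^p(B)\subseteq D^p(B\cup\{H\})\subseteq D^p(B)$.

The second inclusion drops a condition. For the first, if $\theta\in D^p(B)$, then $i_{\alpha_H}(\alpha_H\theta)=\alpha_Hi_{\alpha_H}\theta$ is divisible by $\alpha_H$, and $i_{\alpha_K}(\alpha_H\theta)=\alpha_Hi_{\alpha_K}\theta$ is divisible by $\alpha_K$ for $K\in B$.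

**The complex.** Let $n\ge1$, $\mathcal A=\{H_1,\dots,H_n\}$, $\alpha_s=\alpha_{H_s}$, and fix $p$. For $B\subseteq\mathcal A$ put
$$M_B=D^p(B)(-(n-|B|)),\qquad K_i=\bigoplus_{|B|=n-i}M_B\quad(0\le i\le n),\qquad K_0=D^p(\mathcal A).$$
So each missing hyperplane costs one degree. Define $d:K_i\to K_{i-1}$ by its components: for $H_s\notin B$, the component $M_B\to M_{B\cup\{H_s\}}$ is multiplication by $(-1)^{\#\{t<s:\,H_t\notin B\}}\alpha_s$, and the other components are $0$. By (1) this is well defined. It preserves degrees: an element of degree $j$ in $M_B$ is some $\theta\in D^p(B)$ of degree $j-(n-|B|)$, and $\alpha_s\theta$ has degree $j-(n-|B|-1)$, which is degree $j$ in $M_{B\cup\{H_s\}}$.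

To see $d^2=0$, let $s<t$ with $H_s,H_t\notin B$, and let $\varepsilon_s,\varepsilon_t$ be the signs at $B$ for adding $H_s$ and $H_t$. Adding $H_s$ first and then $H_t$ gives the sign $\varepsilon_s\cdot(-\varepsilon_t)$, because $H_s$ has left the complement and $s<t$. Adding $H_t$ first and then $H_s$ gives $\varepsilon_t\varepsilon_s$, because removing $H_t$ from the complement does not change the count of indices below $s$. Both composites are these signs times $\alpha_s\alpha_t$, so they cancel.

Two extreme cases show what to expect. For $p=0$ every $D^0(B)$ is $S$, and $K$ is exactly the Koszul complex on $\alpha_1,\dots,\alpha_n$. Its homology is killed by the ideal $(\alpha_1,\dots,\alpha_n)$. For $p=\ell$, by (2), multiplication by $\alpha_s$ carries the generator $Q_B\,\partial_1\wedge\dots\wedge\partial_\ell$ of $D^\ell(B)$ to the generator of $D^\ell(B\cup\{H_s\})$. All edges of the cube are isomorphisms, and pairing each $B\not\ni H_1$ with $B\cup\{H_1\}$ shows that $K$ is exact (this is the argument of the next step with nothing inverted). For general $p$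 we get something in between.

**Finite length of the homology.** Call $\mathcal A$ essential if the $\alpha_H$ span $V^*$. We show that if $\mathcal A$ is essential, each $H_i(K)$ is killed by a power of $\mathfrak m$. The reason is that away from $H_s$ the hyperplane $H_s$ imposes no condition, so two opposite faces of the cube cancel.

Fix $s$ and put $H=H_s$. Let $K'\subseteq K$ be formed by the $M_B$ with $H\in B$. Since $d$ only adds hyperplanes, $K'$ is a subcomplex. Let $K''=K/K'$, formed by the $M_B$ with $H\notin B$. The short exact sequence $0\to K'\to K\to K''\to0$ gives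
$$\dots\to H_i(K')\to H_i(K)\to H_i(K'')\to H_{i-1}(K')\to H_{i-1}(K)\to\dots$$
The connecting map is computed by lifting a cycle of $K''_i$ to $K_i$ by the same components and applying $d$. So it is induced by the part $\varphi:K''_i\to K'_{i-1}$ of $d$ with components $\pm\alpha_s:M_B\to M_{B\cup\{H\}}$. The equation $d^2=0$ says that $\varphi$ anticommutes with the differentials of $K''$ and $K'$.

Now invert $\alpha_s$. By (1), $D^p(B)_{\alpha_s}=D^p(B\cup\{H\})_{\alpha_s}$ inside $(\mathrm{Der}^pS)_{\alpha_s}$, and multiplication by the unit $\pm\alpha_s$ is bijective on this module. As $B\mapsto B\cup\{H\}$ matches the summands of $K''_i$ with those of $K'_{i-1}$, the map $\varphi_{\alpha_s}$ is bijective in every degree. A bijective map that anticommutes with differentials carries cycles onto cycles and boundaries onto boundaries, so all connecting maps become isomorphisms. Localization is exact, so the long exact sequence gives $H_i(K)_{\alpha_s}=0$ for all $i$.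

Each $D^p(B)$ is a submodule of a finitely generated module over a Noetherian ring, so $H_i(K)$ is finitely generated. Hence some power $\alpha_s^N$ kills it, and we may take one $N$ for all $s$ and $i$. A product of $n(N-1)+1$ factors from $\alpha_1,\dots,\alpha_n$ contains some $\alpha_s$ at least $N$ times. Since $\mathcal A$ is essential, the $\alpha_s$ generate $\mathfrak m$, so $\mathfrak m^{n(N-1)+1}$ kills every $H_i(K)$. By the first easy fact on local cohomology,
$$H^k_{\mathfrak m}(H_i(K))=0\quad\text{for all }k\ge1\text{ and all }i. \tag{4}$$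

Essentiality is really used: for $\ell=2$, $\mathcal A=\{x_1=0\}$ and $p=0$, the complex is $S(-1)\xrightarrow{x_1}S$, and $H_0(K)=S/x_1S$ is not of finite length. So we must first reduce to essential arrangements.

## Discarding the directions that no form sees

The purpose of this step is to show that passing to an essential arrangement changes neither $n$ nor the set of bounds to be proved.

**(3)** Suppose all $\alpha_H$ lie in $\langle x_1,\dots,x_r\rangle$ and span it. Let $S'=\mathbb K[x_1,\dots,x_r]$ and let $\mathcal A_0$ be the essential arrangement in $\mathbb K^r$ with the same forms. Then, as graded modules,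
$$D^p(\mathcal A)\cong\bigoplus_{a+b=p}\bigl(S\otimes_{S'}D^a(\mathcal A_0)\bigr)^{\binom{\ell-r}b}.$$

Any arrangement is of this form after a linear change of coordinates, and $D^p(\mathcal A)$ and its grading do not depend on the basis of $V^*$.

**Proof.** Write $\theta\in\mathrm{Der}^pS$ uniquely as $\theta=\sum_J\theta_J\wedge\partial_J$ with $J\subseteq\{r+1,\dots,\ell\}$ and $\theta_J\in S\otimes_{S'}\mathrm{Der}^{p-|J|}S'$. Since $\partial_s(\alpha_H)=0$ for $s>r$, we have $i_{\alpha_H}\partial_J=0$, so
$$i_{\alpha_H}\theta=\sum_J(i_{\alpha_H}\theta_J)\wedge\partial_J .$$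
Hence $\theta\in D^p(\mathcal A)$ exactly when $\alpha_H$ divides $i_{\alpha_H}\theta_J$ for all $H$ and $J$. Expand $\theta_J=\sum_m m\,\theta_{J,m}$ over the monomials $m$ in $x_{r+1},\dots,x_\ell$, with $\theta_{J,m}\in\mathrm{Der}^{p-|J|}S'$. As $\alpha_H\in S'$, it divides $i_{\alpha_H}\theta_J=\sum_m m\,i_{\alpha_H}\theta_{J,m}$ exactly when it divides each $i_{\alpha_H}\theta_{J,m}$. So the condition is $\theta_{J,m}\in D^{p-|J|}(\mathcal A_0)$ for all $J,m$, that is, $\theta_J\in S\otimes_{S'}D^{p-|J|}(\mathcal A_0)$. There are $\binom{\ell-r}b$ sets $J$ of size $b$, and $\partial_J$ has degree $0$. $\square$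

The ring $S$ is flat over $S'$. Tensoring a minimal graded free $S'$-resolution with $S$ gives a graded free resolution whose matrices still have entries in $\mathfrak m$, so it is minimal. Hence the internal degrees of the Betti numbers of $D^p(\mathcal A)$ are among those of the modules $D^a(\mathcal A_0)$.

## The induction

**Proof of Theorem 1.** We use induction on $n=|\mathcal A|$, for all $\ell$ and $p$ simultaneously. If $n=0$, then $D^p(\mathcal A)=\mathrm{Der}^pS$ is free with generators of degree $0$. Let $n\ge1$ and assume the theorem for all arrangements with fewer than $n$ hyperplanes, in any dimension. By (3) it suffices to treat essential $\mathcal A$, because $|\mathcal A_0|=|\mathcal A|$. (The dimension may drop here, which is why the induction runs over all $\ell$; it stays at least $1$ because $n\ge1$.) Fix $p$ and let $K$ be the cube complex.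

**Step 1: the known terms of the complex.** The purpose is to bound the local cohomology of $K_i$ for $i\ge1$. If $B\subsetneq\mathcal A$, the induction hypothesis for $B$ and the Lemma with $c=|B|$ give $H^k_{\mathfrak m}(D^p(B))_j=0$ for all $k$ and all $j>|B|-\ell$. Since
$$H^k_{\mathfrak m}(M_B)_j=H^k_{\mathfrak m}(D^p(B))_{j-(n-|B|)},$$
this vanishes as soon as $j-(n-|B|)>|B|-\ell$, that is, $j>n-\ell$. The shift makes the bound the same for every $B$:
$$H^k_{\mathfrak m}(K_i)_j=0\quad\text{for all }i\ge1,\text{ all }k,\text{ all }j>n-\ell. \tag{5}$$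

**Step 2: the chase.** The purpose is to carry the vanishing from $K_n,\dots,K_1$ to the boundaries inside $K_0$. Let $Z_i=\ker(K_i\to K_{i-1})$ with $Z_0=K_0$, and $Y_i=\mathrm{im}(K_{i+1}\to K_i)$ with $Y_n=0$. Fix $j>n-\ell$. We claim
$$H^k_{\mathfrak m}(Y_i)_j=0\quad\text{for all }k\ge1\text{ and }0\le i\le n,$$
by descending induction on $i$. For $i=n$ there is nothing to prove. Suppose the claim holds for $i+1$, and let $k\ge1$.

From $0\to Y_{i+1}\to Z_{i+1}\to H_{i+1}(K)\to0$ we get the exact sequence
$$H^{k+1}_{\mathfrak m}(Y_{i+1})_j\to H^{k+1}_{\mathfrak m}(Z_{i+1})_j\to H^{k+1}_{\mathfrak m}(H_{i+1}(K))_j .$$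
The left term vanishes by the claim for $i+1$, the right term by (4). So $H^{k+1}_{\mathfrak m}(Z_{i+1})_j=0$.

From $0\to Z_{i+1}\to K_{i+1}\to Y_i\to0$ we get the exact sequence
$$H^k_{\mathfrak m}(K_{i+1})_j\to H^k_{\mathfrak m}(Y_i)_j\to H^{k+1}_{\mathfrak m}(Z_{i+1})_j .$$
The left term vanishes by (5), since $i+1\ge1$, and the right term was just seen to vanish. So $H^k_{\mathfrak m}(Y_i)_j=0$, and the claim is proved.

**Step 3: the module $D^p(\mathcal A)$ itself.** The purpose is to pass from $Y_0$ to $K_0$, about which (5) says nothing. The sequence $0\to Y_0\to K_0\to H_0(K)\to0$ gives, for $k\ge1$ and $j>n-\ell$, the exact sequence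
$$H^k_{\mathfrak m}(Y_0)_j\to H^k_{\mathfrak m}(K_0)_j\to H^k_{\mathfrak m}(H_0(K))_j$$
with both outer terms zero, by the claim and by (4). So $H^k_{\mathfrak m}(K_0)_j=0$ for $k\ge1$. In cohomological degree $0$ the homology $H_0(K)$ could interfere, but there no exact sequence is needed: $D^p(\mathcal A)\subseteq\mathrm{Der}^pS$ is torsion-free and $\ell\ge1$, so $H^0_{\mathfrak m}(K_0)=0$. Thus (b) of the Lemma holds for $M=D^p(\mathcal A)$ and $c=n$, and (a) is the assertion of Theorem 1. $\square$

With Theorem 1 proved, Theorem 2 holds, and the conjecture is true for every arrangement over every field.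

## Multiplicities and other substitutions

Nothing above used that the forms occur to the first power, and the deduction of Theorem 2 used little about $t(x-1)-1$. For $\mu:\mathcal A\to\mathbb Z_{\ge1}$ let $|\mu|=\sum_H\mu(H)$ and
$$D^p(\mathcal A,\mu)=\{\theta\in\mathrm{Der}^pS\mid\theta(\alpha_H,f_2,\dots,f_p)\in\alpha_H^{\mu(H)}S\ \ \forall H\in\mathcal A,\ \forall f_2,\dots,f_p\in S\}.$$
For instance, for $\ell=1$ and the single point with multiplicity $m$, $D^1=Sx_1^m\partial_1\cong S(-m)$.

**Theorem 3.** $\beta_{i,j}(D^p(\mathcal A,\mu))=0$ for all $i$ and $j>|\mu|$. Let $R\supseteq\mathbb Z$ be an integral domain and $u\in R[x]$ a polynomial of degree $e\ge1$ with leading coefficient $c$. Then $F_u:=\sum_{p=0}^\ell\mathrm{Hilb}(D^p(\mathcal A,\mu);x)\,u^p$ is a rational function with denominator $(1-x)^\ell$ and numerator of degree exactly $|\mu|+e\ell$ with leading coefficient $c^\ell$. That is, $F_u$ has degree $|\mu|+(e-1)\ell$ and leading coefficient $(-c)^\ell$ at $x=\infty$.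

**Proof.** For $\ell=0$ we have $F_u=1$ and all is clear, so let $\ell\ge1$. Membership in $D^p(\mathcal A,\mu)$ means $i_{\alpha_H}\theta\in\alpha_H^{\mu(H)}\mathrm{Der}^{p-1}S$ for all $H$.

**Step 1: the three facts with multiplicities.** The purpose is to recheck (1), (2), (3). For (1), multiplying $\theta\in D^p(B,\mu|_B)$ by $\alpha_H^{\mu(H)}$ keeps the conditions at $B$ and creates the one at $H$, and dropping a condition enlarges the module:
$$\alpha_H^{\mu(H)}D^p(B,\mu|_B)\subseteq D^p(B\cup\{H\},\mu|_{B\cup\{H\}})\subseteq D^p(B,\mu|_B).$$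
For (2), $i_{\alpha_H}(f\,\partial_1\wedge\dots\wedge\partial_\ell)$ is $f$ times a nonzero constant multivector, so the condition at $H$ is $\alpha_H^{\mu(H)}\mid f$. These powers are pairwise coprime, so $D^\ell(\mathcal A,\mu)=S\prod_H\alpha_H^{\mu(H)}\,\partial_1\wedge\dots\wedge\partial_\ell\cong S(-|\mu|)$. For (3), the proof only used that the divisor $\alpha_H$ of $i_{\alpha_H}\theta_J$ lies in $S'$, and $\alpha_H^{\mu(H)}$ lies in $S'$ too. So the product formula holds with $D^a(\mathcal A_0,\mu)$.

**Step 2: the Betti bound.** We use induction on the number of hyperplanes, for all $\ell$, $p$ and $\mu$. If $\mathcal A=\emptyset$, the module is $\mathrm{Der}^pS$ and $|\mu|=0$. Otherwise, by (3), we may assume $\mathcal A=\{H_1,\dots,H_n\}$ essential. Write $m_s=\mu(H_s)$, put $M_B=D^p(B,\mu|_B)\bigl(-(|\mu|-|\mu|_B|)\bigr)$ where $|\mu|_B|=\sum_{H\in B}\mu(H)$, and let the component $M_B\to M_{B\cup\{H_s\}}$ be $\alpha_s^{m_s}$ with the same sign as before. Multiplication by $\alpha_s^{m_s}$ raises the degree by $m_s$, which is the change of the shift, so $d$ has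 degree $0$. The sign computation for $d^2=0$ is unchanged, since the two composites are opposite signs times $\alpha_s^{m_s}\alpha_t^{m_t}$. After inverting $\alpha_s$, the inclusions of Step 1 become equalities and $\alpha_s^{m_s}$ is a unit. So the part of $d$ that adds $H_s$ is bijective, and the long exact sequence gives $H_i(K)_{\alpha_s}=0$ for every $s$. As before, a power of $\mathfrak m$ kills the homology, and (4) holds.

For $B\subsetneq\mathcal A$ the induction hypothesis and the Lemma give $H^k_{\mathfrak m}(D^p(B,\mu|_B))_j=0$ for $j>|\mu|_B|-\ell$. After the shift, $H^k_{\mathfrak m}(M_B)_j=0$ for $j>|\mu|-\ell$. This is (5) with $|\mu|$ in place of $n$ in the degree bound. The chase and the passage from $Y_0$ to $K_0=D^p(\mathcal A,\mu)$ use only (4), (5) and torsion-freeness. They give $H^k_{\mathfrak m}(D^p(\mathcal A,\mu))_j=0$ for all $k$ and $j>|\mu|-\ell$, and the Lemma with $c=|\mu|$ gives the bound.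

**Step 3: the degree of $F_u$.** Let $N_p\in\mathbb Z[x]$ be the numerator of $\mathrm{Hilb}(D^p(\mathcal A,\mu);x)$ over $(1-x)^\ell$. By Step 2, $\deg N_p\le|\mu|$, and by Step 1, $N_\ell=x^{|\mu|}$. In
$$(1-x)^\ell F_u=\sum_{p=0}^\ell N_pu^p$$
the $p$-th summand has degree at most $|\mu|+ep$. Since $e\ge1$, only $p=\ell$ reaches degree $|\mu|+e\ell$, with coefficient $c^\ell$, which is nonzero because $R$ is a domain. Dividing by $(1-x)^\ell$, whose leading term is $(-1)^\ell x^\ell$, gives the statement at infinity. $\square$

The choice $\mu\equiv1$, $R=\mathbb Q[t]$, $u=t(x-1)-1$ has $e=1$ and $c=t$, and it is Theorem 2. The choice $\mu\equiv1$, $u=-x^e$ with $e\ge1$ shows that $\sum_p\mathrm{Hilb}(D^p(\mathcal A);x)(-x^e)^p$ has degree $|\mathcal A|+(e-1)\ell$ and leading coefficient $1$ at infinity.
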